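# Inverses of germs that lie in every maximal Hardy field

## Germs, Hardy fields and maximal Hardy fields

We work with real functions near $+\infty$. Say that a property holds eventually if it holds for all sufficiently large $t$.

**Definition (germs).** $\mathcal C^{<\infty}$ is the set of germs at $+\infty$ of real-valued functions $f$ on half-lines $(a,+\infty)$ such that for each $k\in\mathbb N$ there is a half-line on which $f$ is $k$ times differentiable. We write $f$ for the germ of $f$. With pointwise operations and $[f]'=[f']$ this is a differential ring containing the constants $\mathbb R$. It is partially ordered: $f<g$ means $f(t)<g(t)$ eventually.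

For example $x$ (the germ of the identity), $e^x$ and $\sin x$ are in $\mathcal C^{<\infty}$. The germs $\sin x$ and $0$ are not comparable. A germ is invertible in $\mathcal C^{<\infty}$ exactly when it is eventually nonzero, so $\sin x$ is neither zero nor invertible.

Inequalities between germs always hold eventually, with a threshold that may depend on all the data. We write $g>\mathbb R$ when $g(t)\to+\infty$. For such $g$ and any $f\in\mathcal C^{<\infty}$ the germ $f\circ g$ is defined and lies in $\mathcal C^{<\infty}$; for instance $\log\circ\, x^2=2\log x$.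

**Definition (Hardy field).** A Hardy field is a differential subfield of $\mathcal C^{<\infty}$ containing all constants. A germ is *hardian* if it lies in some Hardy field.

Examples are $\mathbb R(x)$ and $\mathbb R(x,e^x)$: a nonzero polynomial in $x,e^x$ is eventually of the sign of its dominant term, so it is invertible, and the field of quotients is closed under derivation. The germ $\sin x$ is not hardian. A nonzero element $f$ of a Hardy field is invertible, hence eventually of constant sign. So the ordering is linear. Applied to $f'$, this shows that $f$ is eventually monotone and has a limit in $[-\infty,\infty]$.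

**Definition (maximal Hardy fields).** A Hardy field is maximal if no other Hardy field properly contains it. Let $\mathcal M$ be the set of maximal Hardy fields and
$$\mathrm E=\bigcap\mathcal M .$$

The field $\mathbb R(x)$ is not maximal, since it is properly contained in $\mathbb R(x,e^x)$. We use the following classical facts (Bourbaki; Boshernitzan, J. Analyse Math. 39 (1981); Rosenlicht, J. Math. Anal. Appl. 93 (1983)): *every Hardy field is contained in a maximal one; a maximal Hardy field contains $x$, is real closed, and is closed under $\exp$ and under $\log$ of positive elements.* Hence $x$, $\sqrt x$, $e^x$, $\log x$, $xe^x$ all belong to $\mathrm E$. Also, real powers $a^p=\exp(p\log a)$ of positive elements stay in a maximal Hardy field. We write $e_n$ and $\log_n$ for the $n$-fold iterates of $\exp$ and $\log$, and $s_n=\log_n x$, so $s_0=x$.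

**Definition (inverse).** Let $\mathcal H$ be a Hardy field, $\mathcal H^{>\mathbb R}=\{g\in\mathcal H:g>\mathbb R\}$ and $g\in\mathcal H^{>\mathbb R}$. Then $g'\neq0$ has constant sign, which must be positive, so $g$ is eventually strictly increasing to $+\infty$ and has a compositional inverse germ $g^{-1}$. Since $(g^{-1})'=1/(g'\circ g^{-1})$, induction on the order of differentiability gives $g^{-1}\in\mathcal C^{<\infty}$.

For example $(x^2)^{-1}=\sqrt x$ and $(e^x)^{-1}=\log x$. The inverse $W$ of $xe^x$ is characterized by $We^W=x$.

**Definition (composition and inversion).** $\mathcal H$ is a Hardy field with composition if $f\circ g\in\mathcal H$ for $f\in\mathcal H$, $g\in\mathcal H^{>\mathbb R}$. It has inversion if moreover $g^{-1}\in\mathcal H$ for all $g\in\mathcal H^{>\mathbb R}$.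

The field $\mathbb R(x)$ has composition but not inversion: it contains $x^2$ but not $\sqrt x$.

**Definition (asymptotic relations).** For $b\ne0$: $a\prec b$ (equivalently $b\succ a$) means $a/b\to0$; $a\asymp b$ means $a/b$ has a finite nonzero limit; $a\sim b$ means $a/b\to1$.

Thus $x\prec e^x$, $3x+1\asymp x$, and $x+\log x\sim x$. For nonzero $a,b$ in one Hardy field, $a/b$ has a limit, so exactly one of $a\prec b$, $a\asymp b$, $b\prec a$ holds. Consequently, nonzero elements from distinct $\asymp$-classes of a Hardy field are $\mathbb R$-linearly independent: a linear combination with nonzero coefficients is $\sim$ its dominant term.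

**Definition (d-algebraic).** A germ $g\in\mathcal C^{<\infty}$ is d-algebraic if $P(g)=0$ for some nonzero $P\in\mathbb R\{Y\}=\mathbb R[Y,Y',Y'',\dots]$. We write $\mathbb R\langle\cdot\rangle$ for the differential field over $\mathbb R$ generated by the given hardian germs in a common Hardy field.

For example $y=e^{e^x}$ satisfies $y'/y=e^x$, so $(y'/y)'=y'/y$, that is, $yy''-(y')^2=yy'$. Also $\mathbb R\langle y\rangle=\mathbb R(y,e^x)$ has transcendence degree at most $2$. This is typical:

**(C3)** *If $g$ is hardian and d-algebraic, then $\mathbb R\langle x,g\rangle$ has finite transcendence degree over $\mathbb R$. Conversely a germ lying in a differential field of finite transcendence degree over $\mathbb R$ is d-algebraic.* For the first part take $P\neq 0$ with $P(g)=0$ of minimal order $r$ and then minimal degree in $Y^{(r)}$. Differentiating $P(g)=0$ expresses $g^{(r+1)}$ rationally in $g,\dots,g^{(r)}$, because the coefficient $\frac{\partial P}{\partial Y^{(r)}}(g)$ of $g^{(r+1)}$ is nonzero by minimality. So $\mathbb R\langle g\rangle=\mathbb R(g,\dots,g^{(r)})$, and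 adjoining $x$ adds at most $1$. For the converse, finitely many of $f,f',f'',\dots$ are algebraically dependent. The same argument works over $\mathbb R(x)$ in place of $\mathbb R$: if $P(g)=0$ with $0\neq P\in\mathbb R[x]\{Y\}$, then $\mathbb R\langle x,g\rangle$ has finite transcendence degree over $\mathbb R$.

**Definition (the set $D_H$).** For $H\in\mathcal M$, $D_H$ is the set of d-algebraic germs $g>\mathbb R$ in $\mathcal C^{<\infty}$ with $g\circ\varphi\in H$ for all $\varphi\in H^{>\mathbb R}$.

The germs $x^2$, $e^x$ and $\log x$ belong to every $D_H$. Each $g\in D_H$ satisfies $g=g\circ x\in H$, so it is hardian and has an inverse germ.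

## Does the intersection of all maximal Hardy fields have inversion?

By a result of Boshernitzan, $\mathrm E$ is a Hardy field with composition. The following problem comes from Vincent Mamoutou Bagayoko, "On ordered groups of regular growth rates", arXiv:2402.00549 (2024): if $g\in\mathrm E$ and $g>\mathbb R$, must $g^{-1}$ lie in $\mathrm E$? In other words, if a germ belongs to every maximal Hardy field, does its inverse too? The answer is yes.

**Theorem 1.** If $g\in\mathrm E$ and $g>\mathbb R$, then $g^{-1}\in\mathrm E$.

**Theorem 2.** Let $H\in\mathcal M$, $g\in D_H$, $u\in H^{>\mathbb R}$. Then $g^{-1}\circ u\in H$. Hence $D_H$ is a group under composition and acts on $H^{>\mathbb R}$ by bijections $\varphi\mapsto g\circ\varphi$.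

**Theorem 3.** For a germ $g\in\mathcal C^{<\infty}$ with $g>\mathbb R$: $g\in\mathrm E$ if and only if $H\circ g\in\mathcal M$ for all $H\in\mathcal M$. Each $g\in\mathrm E^{>\mathbb R}$ permutes $\mathcal M$ by $H\mapsto H\circ g$. In particular $f\circ g$ is hardian whenever $f$ is hardian and $g\in\mathrm E^{>\mathbb R}$.

## Changing variables, small cases, and the obstruction at the first derivative

**(C1)** *If $K\ni x$ is a Hardy field and $f\in K^{>\mathbb R}$, then $K\circ f^{-1}$ is a Hardy field containing $x$ and $f^{-1}$. If $K\in\mathcal M$, then $K\circ f^{-1}\in\mathcal M$.*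

Composition with $f^{-1}$ is an injective ring homomorphism fixing $\mathbb R$, so $K\circ f^{-1}$ is a field. It is closed under derivation since $(a\circ f^{-1})'=(a'/f')\circ f^{-1}$. It contains $f\circ f^{-1}=x$ and $x\circ f^{-1}=f^{-1}$. Now let $K$ be maximal and $K_1\supseteq K\circ f^{-1}$ a Hardy field. Then $K_1\circ f$ is a field containing $K$, in particular containing $f'$, so it is closed under derivation by $(b\circ f)'=(b'\circ f)f'$. Hence it is a Hardy field containing $K$, so it equals $K$, and $K_1=K\circ f^{-1}$.

**(C2)** *If $g\in\mathrm E$, $H\in\mathcal M$, $\varphi\in H^{>\mathbb R}$, then $g\circ\varphi\in H$.* Indeed $H\circ\varphi^{-1}\in\mathcal M$ by (C1), so $g\in H\circ\varphi^{-1}$.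

Fact (C2) gives composition. It does not give inversion: (C1) applied to $f=g\in H$ produces the maximal field $H\circ g^{-1}$. To get $g^{-1}\in H$ one would like to know that $H\circ g$ is a Hardy field containing $x$; but $x\in H\circ g$ says exactly that $g^{-1}\in H$.

**Small cases.** For $g=x^2$ and $g=e^x$ the inverses $\sqrt x$, $\log x$ are in $\mathrm E$ by the classical facts. Next take $g=xe^x$ with inverse $W$, and let $H\in\mathcal M$. For $f\in H$ the germ $W-f$ has eventually constant sign. If $f\not>\mathbb R$, then $f$ is bounded above and $W-f>0$. If $f>\mathbb R$, then, as $y\mapsto ye^y$ is increasing on $y>0$, $W-f$ has the same sign as $x-fe^f\in H$ (and is zero where this is). So either $W\in H$ and we are done, or $W-f$ is eventually nonzero for every $f\in H$. In the latter case, since $H$ is real closed, each nonzero $P\in H[Y]$ is a constant times a product of factors $Y-f$ and $(Y-p)^2+q^2$ with $q\neq0$, so $P(W)$ is eventually nonzero. Therefore $H(W)$ is a field of germs. Differentiating $We^W=x$ gives $W'=\dfrac{W}{x(1+W)}\in H(W)$. So $H(W)$ is a Hardy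 field, and maximality gives $W\in H$.

**How far this goes.** Let $g\in\mathrm E^{>\mathbb R}$ be arbitrary, $h=g^{-1}$, $H\in\mathcal M$. The sign argument works verbatim: for $f\in H^{>\mathbb R}$, $h-f$ has the sign of $x-g\circ f$, which lies in $H$ by (C2). So $H(h)$ is always a field of germs. If $g'=R(x,g)$ for a rational function $R$ over $\mathbb R$, then $h'=1/(g'\circ h)=1/R(h,x)\in H(h)$ and we are done as before.

In general the argument stops at $h'$. To adjoin $h$ one needs $P(h,h',h'',\dots)$ to have eventually constant sign for every polynomial $P$ over $H$. Already for $h'-f$ with $0<f\in H$ this means comparing $g'\circ h$ with $1/f$. If $g'>\mathbb R$ and $1/f>\mathbb R$, it means comparing $h$ with $(g')^{-1}\circ(1/f)$, and to know that this germ lies in $H$ is our question again, with $g'$ in place of $g$. For a general $P(h,h',\dots)$ there is not even a function to undo.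

**The way around.** We shall not determine signs of $P(h,h',\dots)$. Instead we look for $h$ *inside* $H$. The germ $h$ solves an algebraic differential equation, and $H$ has an intermediate value property for differential polynomials, so $H$ contains solutions near $h$. The work lies in showing that a solution found sufficiently near $h$ leads to a contradiction when $h\notin H$. This needs good approximations to $h$ from $H$, and they come from Newton's method, which can be run in $H$ because $g\circ\varphi\in H$ for $\varphi\in H^{>\mathbb R}$.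

## The differential intermediate value property and three estimates

**Fact (DIVP; Aschenbrenner–van den Dries–van der Hoeven).** *If $H\in\mathcal M$, $P\in H\{Y\}$, $f<g$ in $H$, and $P(f),P(g)$ are nonzero of opposite sign, then $P(y)=0$ for some $y\in H$ with $f<y<g$.*

It is assembled as follows. Every maximal Hardy field is H-closed (*Maximal Hardy fields*, arXiv:2304.10846). Maximal Hardy fields have small derivation, which is the first part of (A1) below. The theory of H-closed fields with small derivation is complete, and the field of grid-based transseries is a model (*Asymptotic Differential Algebra and Model Theory of Transseries*, Ann. of Math. Studies 195, 2017). Finally, the first-order scheme DIVP holds for grid-based transseries (van der Hoeven, *Transseries and Real Differential Algebra*, LNM 1888, 2006). DIVP is the only non-elementary input, and we use it once.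

For example $P=Y'-Y-x$ has $P(0)=-x<0$ and $P(-2x)=-2+2x-x=x-2>0$, and indeed $y=-x-1$ lies between $-2x$ and $0$ with $y'-y-x=-1+x+1-x=0$. Other zeros are $-x-1+ce^{x}$ with $c\in\mathbb R$. DIVP gives a zero, but does not say which one.

The following hold for elements of a Hardy field containing $x$; we may assume that it is maximal.

**(A1)** *If $a\prec1$ then $a'\prec1$. If $0\ne b\prec a\prec1$ then $b'\prec a'$. If $a,b$ are infinite and $a\succ b$ then $a'\succ b'$.* The germ $a'$ has a limit; if this were nonzero, the mean value theorem would make $a$ unbounded. In the other two statements $a$ is nonconstant, so $a'\ne0$ and $b'/a'$ has a limit. By L'Hôpital this is the limit of $b/a$, namely $0$.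

**(A2)** *If $0\ne a\prec1$, then $|a'|\le|a|\log^2|a|$, and $|a^{(j)}|\le|a|^{7/8}$ for every $j$.* Put $\ell=-\log|a|\to+\infty$. If $\ell'>\ell^2$, then $(-1/\ell)'>1$ and $-1/\ell\to\infty$, which is absurd. So $\ell'\le\ell^2$, and $|a'|=|a|\ell'\le|a|\ell^2$. As $\ell^2\le e^{\epsilon\ell}$, this gives $|a'|\le|a|^{1-\epsilon}$ for every real $\epsilon>0$. Since $a$ is nonconstant, $a'\neq0$, and $a'\prec1$ by (A1). So we may iterate and get $|a^{(j)}|\le|a|^{(1-\epsilon)^j}$. Choose $\epsilon\in(0,1)$ with $(1-\epsilon)^j\ge7/8$.

**(A3)** *If $0\neq a\prec1$, then $|a'|\ge x^{-2}|a|$.* Otherwise $|(\log|a|)'|<x^{-2}$, and $\log|a|$ would be bounded.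

## Elements of $\mathrm E$ satisfy algebraic differential equations

*Purpose.* DIVP is useful only if there is a differential polynomial to apply it to. We show that membership in *all* maximal Hardy fields forces a differential equation: otherwise $g$ could be perturbed by a tiny oscillating germ.

**Lemma 4.** Every $g\in\mathrm E$ is d-algebraic.

**Proof.** Suppose $g\in\mathrm E$ is not d-algebraic. By (C3) (over $\mathbb R(x)$), $P(g)\neq0$ for all nonzero $P\in\mathbb R[x]\{Y\}$. Put $B=\mathbb R[x,g,g',\dots]$ and $K=\operatorname{Frac}B$, a Hardy field. The space $B$ is spanned by countably many monomials, and elements of distinct $\asymp$-classes are linearly independent. So $B\setminus\{0\}$ has only countably many $\asymp$-classes, and hence so has $K^\times$, whose elements are quotients. Let $a_1,a_2,\dots$ represent the classes of $K^\times$.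

**Step 1: an oscillating germ below all of $K$.** Choose $T_1<T_2<\cdots\to\infty$ such that $a_1,\dots,a_n$ are continuous and zero-free on $[T_n,\infty)$. For integers $k\ge\max(T_1,1)$ let $n(k)=\max\{n:T_n\le k\}$ and
$$c_k=\tfrac1k\min_{i\le n(k)}\ \min_{[k,k+1]}|a_i|>0 .$$
Let $\beta\in C^\infty(\mathbb R)$ be positive on $(0,1)$ and zero elsewhere, and $z(t)=\sum_kc_k\beta(t-k)$. On $[k,k+1]$ we have $|z^{(j)}|\le\frac1k\sup|\beta^{(j)}|\cdot|a_i|$ for all $i\le n(k)$, and $n(k)\to\infty$. So $z^{(j)}\prec a_i$ for all $i,j$, hence $z^{(j)}\prec a$ for all $j$ and all $a\in K^\times$.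

**Step 2: $g+z$ is hardian.** Let $0\ne P\in\mathbb R[x]\{Y\}$. By expansion, $P(g+z)-P(g)$ is a finite sum of terms $b\,z^{(j_1)}\cdots z^{(j_q)}$ with $0\ne b\in B$, $q\ge1$. Here $z^{(j_1)}\prec P(g)/b$, and the other factors are $\prec1$. So each term is $\prec P(g)$, and $P(g+z)\sim P(g)$. Thus all $P(g+z)$ with $P\ne0$ are eventually nonzero. Their quotients form a field, closed under derivation since $P(g+z)'$ is again of the form $P_1(g+z)$. It is a Hardy field and lies in some $H_1\in\mathcal M$.

**Step 3: contradiction.** Since $g\in\mathrm E\subseteq H_1$ and $g+z\in H_1$, we get $z\in H_1$. But $z$ vanishes at all large integers and is nonzero between them, so it is neither zero nor eventually nonzero. $\square$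

Lemma 4 and (C2) give
$$\mathrm E^{>\mathbb R}\subseteq D_H\quad\text{for every }H\in\mathcal M .$$
So Theorem 1 follows from the first part of Theorem 2 with $u=x$, applied to every $H\in\mathcal M$.

## Iterated logarithms straighten a d-algebraic germ

*Purpose.* Newton's method works well for a germ close to the identity. We bring $g$ there by composing with logarithms and exponentials.

By hand: for $g=x^2$, $\log_2 g=\log(2\log x)=s_2+\log2$, and $\log_3g=s_3+o(1)$, so $\log_3\circ g\circ e_3=x+o(1)$. For $g=xe^x$, $\log_2g=\log(x+\log x)=\log x+o(1)$, so $\log_2\circ g\circ e_1=x+o(1)$.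

**Lemma 5.** Let $g>\mathbb R$ be hardian and d-algebraic. Then there are $m,n$ with $\log_m\circ g\circ e_n=x+o(1)$.

**Proof.** Let $K=\mathbb R\langle x,g\rangle$, $t=\operatorname{trdeg}_{\mathbb R}K<\infty$, and $K\subseteq H\in\mathcal M$. For $a,b\in H^{>\mathbb R}$ write $a\prec\!\!\prec b$ if $\log a\prec\log b$, and call $a,b$ *comparable* if $\log a\asymp\log b$. For instance $x$ and $x^3$ are comparable, and $x\prec\!\!\prec e^x$. Exactly one of $a\prec\!\!\prec b$, $b\prec\!\!\prec a$, "comparable" holds, and always $\log a\prec\!\!\prec a$. An element of $H^{>\mathbb R}$ may be replaced by a comparable one in any relation $\prec\!\!\prec$.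

**Step 1: chains are algebraically independent.**

(i) *If $a_1\prec\!\!\prec\cdots\prec\!\!\prec a_p$, then $a_1,\dots,a_p$ are algebraically independent over $\mathbb R$.* For two distinct monomials, the logarithm of the quotient is $\sum_im_i\log a_i$ with integers $m_i$ not all zero, hence $\sim m_i\log a_i$ for the largest $i$ with $m_i\ne0$. This is infinite, so the quotient tends to $0$ or to $\pm\infty$. Distinct monomials therefore lie in distinct $\asymp$-classes and are linearly independent.

**Step 2: derivations that act like a logarithm.** We want to manufacture, inside a field of small transcendence degree, elements comparable to $\log_ig$, although $\log_ig$ need not be in that field. For $s\in H^{>\mathbb R}$ put $\partial_s=\frac1{s'}\partial$, where $\partial$ is the derivation.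

(ii) *If $s\prec\!\!\prec b$, then $\partial_sb$ is comparable to $b$.* By (A1), $(\log b)'\succ(\log s)'$, that is, $b'/b\succ s'/s$. So $\partial_sb=b'/s'\succ b/s$, and $b/s>b^{1/2}$ since $\log(b/s)\sim\log b$. Hence $\partial_sb>b^{1/2}$. On the other hand $\partial_sb\le b^2$; otherwise $(-1/b)'=b'/b^2>s'$, and $-1/b\to\infty$. So $\frac12\log b\le\log\partial_sb\le2\log b$.

(iii) *If $c$ is comparable to $b$ and $s\prec\!\!\prec\log b$, then $\partial_sc/c$ is comparable to $\log b$.* We have $\partial_sc/c=\partial_s\log c$. Since $\log c\asymp\log b$, the germs $\log c$ and $\log b$ are comparable, so $s\prec\!\!\prec\log c$, and (ii) applies to $\log c$.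

**Step 3: the easy case and two reductions.** Suppose $\log_ig$ is comparable to $s_j$ for some $i,j\ge0$. Then $\log_{i+1}g\asymp s_{j+1}$, so $\log_{i+2}g=s_{j+2}+O(1)$, and $\log_{i+3}g=s_{j+3}+\log(1+O(1)/s_{j+2})=s_{j+3}+o(1)$. Composing with $e_{j+3}$ gives the lemma.

So assume that no such $i,j$ exist. In particular $g\prec\!\!\prec x$ or $x\prec\!\!\prec g$. If $g\prec\!\!\prec x$, we pass to $g^{-1}$, replacing $K$ by $\mathbb R\langle x,g^{-1}\rangle$ and $t,H$ accordingly. This is allowed. First, composing $\log g/\log x\to0$ with $g^{-1}$ gives $x\prec\!\!\prec g^{-1}$. Second, $\mathbb R\langle x,g^{-1}\rangle$ is contained in $K\circ g^{-1}$, which is a Hardy field by (C1) and has finite transcendence degree, so $g^{-1}$ is hardian and d-algebraic. Third, if $\log_m\circ g^{-1}\circ e_n=x+\epsilon$ with $\epsilon\to0$, then the inverse germ $\log_n\circ g\circ e_m$ equals $x-\epsilon\circ(x+\epsilon)^{-1}=x+o(1)$. And if some $\log_i(g^{-1})$ is comparable to some $s_j$, the easy case applies to $g^{-1}$. So we may assume: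
$$x\prec\!\!\prec g,\ \text{ and no }\log_ig\text{ is comparable to any }s_j .$$

**Step 4: $\log_ig$ and $s_j$ interlace.** Put $c_0^*=g$ and $c_{i+1}^*=\partial c_i^*/c_i^*\in K$. By (iii) with $s=x$ and induction, $c_i^*$ is comparable to $\log_ig$ as long as $x\prec\!\!\prec\log_lg$ for all $l\le i$. If this held for all $l\le t$, then $c_t^*\prec\!\!\prec\cdots\prec\!\!\prec c_0^*$ would be $t+1$ algebraically independent elements of $K$ by (i), which is impossible. So there is $i$ with $x\prec\!\!\prec\log_lg$ for $l\le i$ and, comparability being excluded, $\log_{i+1}g\prec\!\!\prec x$. Put $b_j=\log_{i+j}g$. Then $s_0\prec\!\!\prec b_0$ and $b_1\prec\!\!\prec s_0$.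

If $a\prec\!\!\prec b$, then $\log a\prec\log b$, hence $\log\log a\le\log\log b$, so $\log b\prec\!\!\prec\log a$ fails. When $\log a$ and $\log b$ are not comparable, it follows that $\log a\prec\!\!\prec\log b$. Taking logarithms repeatedly gives
$$s_j\prec\!\!\prec b_j,\qquad b_{j+1}\prec\!\!\prec s_j\qquad(j\ge0).\tag{1}$$

**Step 5: too many independent elements.** Let $K_j=K(s_1,\dots,s_j)$. Since $s_k'=1/(xs_1\cdots s_{k-1})$, it is closed under $\partial$ and under $\partial_{s_{j+1}}=xs_1\cdots s_j\,\partial$. Start with $c_0:=c_i^*\in K=K_0$, comparable to $b_0$. Given $c_j\in K_j$ comparable to $b_j$, put $c_{j+1}:=\partial_{s_{j+1}}c_j/c_j\in K_j\subseteq K_{j+1}$. As $s_{j+1}\prec\!\!\prec b_{j+1}=\log b_j$ by (1), (iii) shows that $c_{j+1}$ is comparable to $b_{j+1}$. So, by (1), $K_j$ contains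
$$s_j\prec\!\!\prec c_j\prec\!\!\prec s_{j-1}\prec\!\!\prec c_{j-1}\prec\!\!\prec\cdots\prec\!\!\prec s_0\prec\!\!\prec c_0 .$$
By (i), $2j+2\le\operatorname{trdeg}_{\mathbb R}K_j\le t+j$. For $j=t$ this is false. $\square$

The count works because each $s_j$ costs one unit of transcendence degree but carries along a second element $c_j$ for free.

## Reduction to germs within $e^{-x}$ of the identity

**Proposition 6.** Let $H\in\mathcal M$ and $G=x+\varepsilon\in D_H$ with $|\varepsilon|\le e^{-x}$. Then $G^{-1}\in H$.

*Purpose of this section.* We deduce the first part of Theorem 2 from Proposition 6. Let $g\in D_H$ and $u\in H^{>\mathbb R}$.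

**Step 1: conjugate.** Lemma 5 gives $\log_m\circ g\circ e_n=x+\varepsilon_0$ with $\varepsilon_0\to0$. Then
$$\log\circ(x+\varepsilon_0)\circ\exp=x+\log\bigl(1+e^{-x}\cdot(\varepsilon_0\circ\exp)\bigr),$$
and $|\log(1+y)|\le2|y|$ for $|y|\le\frac12$. As $|\varepsilon_0\circ\exp|\le\frac12$ eventually, after increasing $m,n$ by $1$ we have $G:=\log_m\circ g\circ e_n=x+\varepsilon$ with $|\varepsilon|\le e^{-x}$.

**Step 2: $G\in D_H$.** For $\varphi\in H^{>\mathbb R}$, $e_n\circ\varphi\in H^{>\mathbb R}$, so $g\circ e_n\circ\varphi\in H^{>\mathbb R}$, and $G\circ\varphi\in H$. To see that $G$ is d-algebraic, note $g\circ e_n\in H$ and, by induction, $g^{(k+1)}\circ e_n=(g^{(k)}\circ e_n)'/e_n'\in H$. So $\mathbb R\langle x,g\rangle\circ e_n\subseteq H$. Consider the subfield of $H$ generated by $\mathbb R\langle x,g\rangle\circ e_n$, by $x,e_1,\dots,e_n$, and by $\log_i\circ g\circ e_n$ for $i\le m$. It is closed under $\partial$, because $(a\circ e_n)'=(a'\circ e_n)e_n'$, $e_k'=e_1\cdots e_k$, and the derivative of $\log_i\circ g\circ e_n$ is $(\log_{i-1}\circ g\circ e_n)'/(\log_{i-1}\circ g\circ e_n)$.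 It has finite transcendence degree and contains $G$; use (C3).

**Step 3: absorb $u$ by a change of variable.** Let $v=\log_m\circ u\in H^{>\mathbb R}$ and $H_1=H\circ v^{-1}\in\mathcal M$. If $\varphi\in H_1^{>\mathbb R}$, write $\varphi=\psi\circ v^{-1}$ with $\psi\in H^{>\mathbb R}$; then $G\circ\varphi=(G\circ\psi)\circ v^{-1}\in H_1$. So $G\in D_{H_1}$. By Proposition 6, $G^{-1}\in H_1$, that is, $G^{-1}\circ v\in H$. Since $g^{-1}=e_n\circ G^{-1}\circ\log_m$,
$$g^{-1}\circ u=e_n\circ(G^{-1}\circ v)\in H .$$

It remains to prove Proposition 6. This occupies the next four sections.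

## Newton approximation of the inverse from inside $H$

Fix $H$ and $G=x+\varepsilon$ as in Proposition 6. Let $h=G^{-1}$ and $\theta=h-x$. By (C1), $\mathbb R\langle x,G\rangle\circ h$ is a Hardy field, of finite transcendence degree, containing $x$ and $h$. So $\theta$ is hardian and d-algebraic. From $G\circ h=x$ we get $\theta=-\varepsilon\circ h\to0$. By (A1), $\theta^{(j)}\to0$ for all $j$, and likewise $\varepsilon^{(j)}\to0$.

**Standing assumption: $\theta\notin H$.** It will lead to a contradiction.

From now on $\varphi$ (also with indices) denotes elements of $H$ with $\varphi\prec1$.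

**Step 1: a residual in $H$ that measures the distance to $\theta$.** Put
$$u(\varphi)=G\circ(x+\varphi)-x=\varphi+\varepsilon\circ(x+\varphi).$$
It lies in $H$, because $G\in D_H$. Also $u(\varphi)\prec1$, and $u(\varphi)\ne0$, since otherwise $x+\varphi=h$ and $\theta=\varphi\in H$. For large $t$ the function $y\mapsto y+\varepsilon(t+y)$ on $|y|\le1$ has derivative $1+\varepsilon'(t+y)\in[\frac12,\frac32]$ and vanishes at $y=\theta(t)$. Its value at $\varphi(t)$ is $u(\varphi)(t)$. By the mean value theorem
$$\tfrac12|\varphi-\theta|\le|u(\varphi)|\le2|\varphi-\theta|.\tag{2}$$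

**Step 2: Newton's method stays in $H$.** The germ $\varepsilon'\circ(x+\varphi)=(G\circ(x+\varphi))'/(1+\varphi')-1$ is in $H$. Put $\varphi^+=\varphi-u(\varphi)/(1+\varepsilon'\circ(x+\varphi))\in H$. Then $|\varphi^+-\varphi|\le2|u(\varphi)|$, and in Taylor's formula for $y\mapsto y+\varepsilon(t+y)$ at $\varphi(t)$ the constant and linear terms cancel at $\varphi^+(t)$. With $|\varepsilon''|\le\frac12$,
$$|u(\varphi^+)|\le\tfrac14(\varphi^+-\varphi)^2\le u(\varphi)^2.\tag{3}$$

**Step 3: the sizes that $H$ can resolve.** Let $\mathcal V=\{|u(\varphi)|\}$ and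
$$A=\{a\in H:|a|\le v^{-1}\text{ for some }v\in\mathcal V\}.$$
By (3), for each $v\in\mathcal V$ there is $v_1\in\mathcal V$ with $v_1\le v^2$. Also $|\varepsilon|=|u(0)|\in\mathcal V$. We check that *$A$ is a convex subring of $H$ containing $\mathbb R$ and $x$, and closed under positive real powers of positive elements.* Convexity is clear. If $|a|\le v^{-1}$ and $|b|\le w^{-1}$ with, say, $v\le w$, then $|a+b|\le2v^{-1}\le v^{-2}\le v_1^{-1}$ and $|ab|\le v^{-2}\le v_1^{-1}$. Since $|\varepsilon|^{-1}\ge e^x$, $\mathbb R$ and $x$ are in $A$. If $0<a\in A$ and $p>0$, then $a^p\le\max(1,a^k)$ for an integer $k\ge p$.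

**Definition (scale, flat).** A *scale* is an $s\in H$ with $0<s\prec1$ and $1/s\in A$. The germ $f$ of a continuous function is *flat* if $|f|\le v$ for all $v\in\mathcal V$. Put $\mathfrak m=\{a\in A:a\text{ flat}\}$.

To get a feeling for these notions, imagine that $\mathcal V$ were $\{e^{-nx}:n\ge1\}$. Then $A$ would consist of the $a\in H$ with $|a|\le e^{nx}$ for some $n$, $1/x$ and $e^{-3x}$ would be scales, and $e^{-x^2}$ would be flat.

Every $v\in\mathcal V$ is a scale. Products, minima and positive powers of scales are scales, and so is $s/a$ for a scale $s$ and $1\le a\in A$. Below each scale $s$ there is an element of $\mathcal V$, since $1/s\le v^{-1}$ for some $v$. So $f$ is flat if and only if $|f|\le s$ for all scales $s$. If $a\in A\setminus\mathfrak m$, then $|a|>v$ for some $v\in\mathcal V$, because $|a|,v\in H$ can be compared; hence $1/a\in A$.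

**Step 4: derivatives are approximated too.** By (2), elements of $H$ approximate $\theta$ below any scale. For differential equations we need this for derivatives. A small difference $\varphi-\theta$ may have large derivatives in general, but here the residual $u(\varphi)$ is in a Hardy field, where (A2) applies.

**Lemma 7.** For each $j$ there is a constant $C_j$ such that for all $\varphi$,
$$|\varphi^{(j)}-\theta^{(j)}|\le C_j|u(\varphi)|^{7/8}.\tag{4}$$
Consequently, for each scale $s$ and each $r$ there is $\varphi$ with $|\varphi^{(j)}-\theta^{(j)}|\le s$ for all $j\le r$.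

**Proof.** Write $u=u(\varphi)$. From $G\circ(x+\varphi)=x+u$ we get $x+\varphi=h\circ(x+u)$, that is,
$$\varphi=u+\theta\circ(x+u).$$
By the formula of Faà di Bruno, $(\theta\circ(x+u))^{(j)}$ is a sum of terms $(\theta^{(i)}\circ(x+u))\,q_i(u',\dots,u^{(j)})$, $i\le j$, with universal polynomials $q_i$; taking $u=0$ shows that the constant term of $q_i$ is $1$ for $i=j$ and $0$ for $i<j$. So $(\theta\circ(x+u))^{(j)}-\theta^{(j)}\circ(x+u)$ is a sum of terms $(\theta^{(i)}\circ(x+u))\,p_i(u',\dots,u^{(j)})$ with universal $p_i$ without constant term. Eventually $|\theta^{(i)}\circ(x+u)|\le1$, and $|u^{(i)}|\le|u|^{7/8}\le1$ by (A2). So this difference is at most a constant times $|u|^{7/8}$. Next, $|\theta^{(j)}\circ(x+u)-\theta^{(j)}|\le|u|\le|u|^{7/8}$ by the mean value theorem, since $|\theta^{(j+1)}|\le1$ eventually. Finally $|u^{(j)}|\le|u|^{7/8}$. Adding up gives (4).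

For the second statement choose $\varphi$ with $|u(\varphi)|\le s^2$, which is possible since $s^2$ is a scale. Then $C_j|u(\varphi)|^{7/8}\le C_js^{7/4}\le s$ for $j\le r$. $\square$

## A minimal differential polynomial and its linear part

*Purpose.* We want a differential polynomial whose value at $\theta$ is negligible and whose linearization at $\theta$ is under control.

**Lemma 8 (Taylor).** Let $R\in A\{Y\}$ have order at most $r$. There is $a\in A$, $a\ge1$, such that for all $\eta\in\mathcal C^{<\infty}$ with $|\eta^{(j)}|\le1$ for $j\le r$,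
$$|R(\theta+\eta)-R(\theta)|\le a\max_{j\le r}|\eta^{(j)}|,\qquad|R(\theta+\eta)-R(\theta)-L_R\eta|\le a\max_{j\le r}|\eta^{(j)}|^2,\tag{5}$$
where $L_R=\sum_{j\le r}\frac{\partial R}{\partial Y^{(j)}}(\theta)\,\partial^j$.

**Proof.** Let $\alpha\in A$ be the sum of the absolute values of the coefficients of $R$. There is a real $C$, depending only on $r$ and $\deg R$, such that for all large $t$ the real polynomial in $r+1$ variables obtained by evaluating the coefficients at $t$ has all first and second partial derivatives bounded by $C\alpha(t)$ on $[-2,2]^{r+1}$. Eventually $|\theta^{(j)}|\le1$, so the segment from $(\theta^{(j)}(t))_j$ to $(\theta^{(j)}(t)+\eta^{(j)}(t))_j$ lies in this cube. Taylor's formula gives (5) with $a=1+(r+1)^2C\alpha$. $\square$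

**Lemma 9 (dichotomy).** If $R\in A\{Y\}$, then either $R(\theta)$ is flat, or $|R(\theta)|\ge s$ for some scale $s$.

**Proof.** The germ $R(\theta)$ need not have a limit, so "not flat" only says that some $v\in\mathcal V$ has $|R(\theta)|>v$ at arbitrarily large $t$. With $a$ as in Lemma 8, use Lemma 7 to choose $\varphi$ with $|\varphi^{(j)}-\theta^{(j)}|\le v/(4a)$ for $j\le\operatorname{ord}R$. Then $|R(\varphi)-R(\theta)|\le v/4$. So $|R(\varphi)|>\frac34v$ at arbitrarily large $t$. But $R(\varphi),v\in H$, so this holds eventually. Hence $|R(\theta)|\ge\frac12v$ eventually. $\square$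

This passage through $R(\varphi)\in H$, from "arbitrarily large $t$" to "eventually", will be used again.

**Choice of $Q$.** Consider the nonzero $R\in A\{Y\}$ *all of whose nonzero coefficients lie outside $\mathfrak m$* and for which $R(\theta)$ is flat. Such $R$ exist: $\theta$ is d-algebraic, so $R(\theta)=0$ for some $0\ne R\in\mathbb R\{Y\}$, and nonzero constants are not flat. No such $R$ lies in $A$, because elements of $A\setminus\mathfrak m$ are not flat. Choose such a $Q$ of minimal order $r$, and then of minimal degree in $Y^{(r)}$. The nonzero coefficients of $S=\partial Q/\partial Y^{(r)}\ne0$ are positive integer multiples of coefficients of $Q$, so they lie outside $\mathfrak m$. By minimality $S(\theta)$ is not flat, and by Lemma 9 there is a scale $s_0$ with $|S(\theta)|\ge s_0$. Let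
$$L=L_Q=\sum_{j\le r}l_j\partial^j,\qquad l_j=\frac{\partial Q}{\partial Y^{(j)}}(\theta),\qquad|l_r|=|S(\theta)|\ge s_0 .$$
Since $|\theta^{(j)}|\le1$ eventually, each $|l_j|$ is bounded by an element of $A$. Fix $a\in A$, $a\ge1$, with $|l_j|\le a$ for $j\le r$ and such that (5) holds with this $a$ for $Q$ and for all $\partial Q/\partial Y^{(j)}$, $j\le r$. Put $\rho_0=(xa)^{-8}$, a scale. Then
$$0<|\delta|\le\rho_0\ \Longrightarrow\ a|\delta|^{1/4}\le x^{-2}\to0.\tag{6}$$

**What can go wrong with DIVP.** Take $\varphi$ extremely close to $\theta$ and a scale $d$. The values $Q(\varphi\pm d)$ are about $\pm Ld$, up to a quadratic error of size $a\,(d^{7/8})^2=a\,d^{7/4}$, because (A2) only bounds $d^{(j)}$ by $d^{7/8}$. If $|Ld|$ exceeds $d^{3/2}$, the linear part wins and DIVP yields a zero $y\in H$ near $\theta$. If $Ld$ is smaller, there may be no sign change. Moreover $y$ need not be $\theta$. For instance, when $Q=Y'+Y$, adding $ce^{-x}$ to a zero gives another zero, and $L=\partial+1$ kills $ce^{-x}$. In both troubles the culprit is a $\delta\in H$ on which $L$ is abnormally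 small. So we study these.

**Definition (exceptional).** $\delta\in H^\times$ is exceptional if $1/\delta\in A$, $|\delta|\le\rho_0$ and $|L\delta|\le|\delta|^{3/2}$.

To see what to expect, suppose that $L$ were $\partial+1$, and let $0\ne\delta\prec1$ in $H$ with $|\delta'+\delta|\le|\delta|^{3/2}$. Dividing by $\delta$, $(\log|\delta|)'=-1+\kappa$ with $|\kappa|\le|\delta|^{1/2}\to0$. So eventually $(\log|\delta|)'\le-\frac12$, whence $|\delta|\le Ce^{-x/2}$ for a constant $C$, and $|\kappa|\le C^{1/2}e^{-x/4}$ is integrable. Thus $\log|\delta|+x$ has a finite limit, that is, $\delta\asymp e^{-x}$. All such $\delta$ have one and the same order of magnitude, so below, say, $e^{-2x}$ there are none.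

## No exceptional elements below a certain scale

*Purpose.* We prove the analogue of the last observation for our $L$, whose order is $r$ and whose coefficients are only known to satisfy $|l_j|\le a$, $|l_r|\ge s_0$.

**Lemma 10.** There is a scale $\rho\le\rho_0$ such that no exceptional $\delta$ satisfies $|\delta|\le\rho$.

**Proof.** Suppose first $r=0$. For an exceptional $\delta$, $|l_0\delta|\le|\delta|^{3/2}$ gives $s_0\le|\delta|^{1/2}$, so $|\delta|\ge s_0^2>s_0^3$. Take $\rho=\min(\rho_0,s_0^3)$.

Let $r\ge1$. There are two cases. (If $\mathcal V$ were $\{1/e_n:n\ge1\}$ we would be in the first: $b\le e_n$ implies $e^b\le e_{n+1}$. If it were $\{e^{-nx}\}$ we would be in the second, with $\omega=x^2$.)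

**Case I: $e^b\in A$ for all $b\in A$.** *Here a crude growth estimate for linear equations suffices: exceptional elements cannot decay too fast.* Let $\delta$ be exceptional, $\vec\delta=(\delta,\dots,\delta^{(r-1)})$, and let $N=|\vec\delta|$ be its Euclidean norm; $N>0$ eventually since $\delta\ne0$. From $l_r\delta^{(r)}=L\delta-\sum_{j<r}l_j\delta^{(j)}$ and $|L\delta|\le|\delta|^{3/2}\le|\delta|\le N$ we get $|\delta^{(r)}|\le s_0^{-1}(1+ar)N$. Hence
$$|N'|\le|\vec\delta\,'|\le N+|\delta^{(r)}|\le bN,\qquad b:=x+1+s_0^{-1}(1+ar)\in A .$$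
Since $b\in H$ and $b\to\infty$, $b$ is eventually increasing. Integrating $(\log N)'\ge-b$ from a large $T>0$ to $t$ gives $\log N(t)\ge\log N(T)-(t-T)b(t)$, so $\log N\ge c-xb\ge-2xb$ for some constant $c$. By (A2), $N\le\sqrt r\,|\delta|^{7/8}\le|\delta|^{1/2}$. So $|\delta|\ge N^2\ge e^{-4xb}$. The germ $b$ does not depend on $\delta$. Take $\rho=\min(\rho_0,e^{-5xb})$. By the case hypothesis $e^{5xb}\in A$, so $\rho$ is a scale, and $|\delta|\le\rho$ contradicts $|\delta|\ge e^{-4xb}$.

**Case II: there is $\omega\in A$ with $e^\omega\notin A$.** *Here derivatives are much better behaved than (A2) says, and a Wronskian shows that exceptional elements occupy at most $r$ sizes.*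

First, $\omega>\mathbb R$: if $\omega\le c\in\mathbb R$, then $0<e^\omega\le e^c$ would put $e^\omega$ in $A$ by convexity. Let $0\ne\delta\prec1$ in $H$ with $1/\delta\in A$. Then $|\log|\delta||\le\omega$, since otherwise $e^\omega<1/|\delta|$ would lie in $A$. So (A2) gives $|\delta'|\le|\delta|\omega^2$. Moreover $0\ne\delta'\prec1$, and $|1/\delta'|\le x^2/|\delta|$ by (A3), so $1/\delta'\in A$. Thus $\delta'$ satisfies the same hypotheses, and inductively
$$|\delta^{(j)}|\le|\delta|\,\omega^{2j}\qquad(j\ge0).\tag{7}$$

*Wronskian bound.* Let $N_0=0$, $N_q=N_{q-1}+2q$. We claim that for $\delta_0\succ\cdots\succ\delta_q$ in $H^\times$,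
$$|\mathrm{wr}(\delta_0,\dots,\delta_q)|\ge x^{-N_q}\prod_{i=0}^q|\delta_i|.\tag{8}$$
For $q=0$ this is an equality. For $q\ge1$ use the identity
$$\mathrm{wr}(\delta_0,\dots,\delta_q)=\delta_0^{q+1}\,\mathrm{wr}(1,\delta_1/\delta_0,\dots,\delta_q/\delta_0)=\delta_0^{q+1}\,\mathrm{wr}(\eta_1,\dots,\eta_q),\qquad\eta_i=(\delta_i/\delta_0)' .$$
The quotients $\delta_i/\delta_0$ with $i\ge1$ are nonzero, $\prec1$ and strictly decreasing for $\succ$. So $\eta_1\succ\cdots\succ\eta_q$ in $H^\times$ by (A1), and $|\eta_i|\ge x^{-2}|\delta_i/\delta_0|$ by (A3). By induction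
$$|\mathrm{wr}(\delta_0,\dots,\delta_q)|\ge|\delta_0|^{q+1}x^{-N_{q-1}}\prod_{i=1}^qx^{-2}\frac{|\delta_i|}{|\delta_0|}=x^{-N_{q-1}-2q}\prod_{i=0}^q|\delta_i| .$$

*At most $r$ classes.* Let $\rho'=\min\bigl(\rho_0,(s_0x^{-N_r-1}\omega^{-2r^2})^2\bigr)$, a scale. Suppose there were exceptional $\delta_0\succ\cdots\succ\delta_r$ with $|\delta_i|\le\rho'$. In the matrix $(\delta_i^{(j)})_{0\le i,j\le r}$ multiply the last column by $l_r$ and add $l_j$ times column $j$ for all $j<r$. This shows that $l_r\,\mathrm{wr}(\delta_0,\dots,\delta_r)$ is the determinant of the matrix with last column $(L\delta_i)_i$ in place of $(\delta_i^{(r)})_i$. Expand along that column. The $i$-th minor is a sum of $r!$ products of $r$ factors $\pm\delta_k^{(j)}$, $j<r$, one for each $k\ne i$, and by (7) each factor has absolute value at most $\omega^{2r}|\delta_k|$. Since $|L\delta_i|\le|\delta_i|^{1/2}|\delta_i|\le(\rho')^{1/2}|\delta_i|$, (8) gives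
$$s_0x^{-N_r}\prod_k|\delta_k|\le\sum_{i=0}^r|L\delta_i|\,r!\,\omega^{2r^2}\prod_{k\ne i}|\delta_k|\le(r+1)!\,\omega^{2r^2}(\rho')^{1/2}\prod_k|\delta_k|\le(r+1)!\,s_0x^{-N_r-1}\prod_k|\delta_k| .$$
So $x\le(r+1)!$, a contradiction. Hence the exceptional elements of absolute value at most $\rho'$ lie in at most $r$ $\asymp$-classes. If there are none, put $\rho=\rho'$. Otherwise let $\delta_*$ be one in the smallest class and put $\rho=\delta_*^2$. This is a scale, $\rho\le|\delta_*|\le\rho'\le\rho_0$, and an exceptional $\delta$ with $|\delta|\le\rho$ would satisfy $|\delta|\le\rho'$ and $\delta\prec\delta_*$, contrary to the choice of $\delta_*$. $\square$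

## A zero of $Q$ in $H$ near $\theta$ and the contradiction

We finish the proof of Proposition 6. Let $\rho$ be as in Lemma 10 and $d=\rho/4$, a scale with $d\le\rho\le\rho_0$.

**Step 1: the linear part at $d$ is large and has a sign.** *This provides the sign change.* By Lemma 10, $d$ is not exceptional, and the only condition that can fail is the last. So $|Ld|>d^{3/2}$ at arbitrarily large $t$. By Lemma 7 choose $\varphi$ such that $\eta_0=\varphi-\theta$ satisfies $|\eta_0^{(j)}|\le d^2/(a(r+1))$ for $j\le r$. Then:

* $|\eta_0^{(j)}|\le d^2$ for $j\le r$;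
* $|L\eta_0|\le d^2$, as $|l_j|\le a$;
* $|Ld-L_\varphi d|\le d^2$, where $L_\varphi d=\sum_{j\le r}\frac{\partial Q}{\partial Y^{(j)}}(\varphi)\,d^{(j)}\in H$, by (5) for the polynomials $\partial Q/\partial Y^{(j)}$ and $|d^{(j)}|\le1$.

So $|L_\varphi d|>d^{3/2}-d^2>\frac12d^{3/2}$ at arbitrarily large $t$, hence eventually, since both sides are in $H$. It follows that $Ld$ has an eventually constant sign $\sigma$, that of $L_\varphi d$, and $|Ld|\ge\frac12d^{3/2}-d^2\ge\frac14d^{3/2}$.

**Step 2: DIVP.** We have $\varphi\pm d=\theta+(\eta_0\pm d)$, and by (A2) $|(\eta_0\pm d)^{(j)}|\le d^2+d^{7/8}\le2d^{7/8}\le1$ for $j\le r$. By (5),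
$$Q(\varphi\pm d)=\pm Ld+Q(\theta)+L\eta_0+\Delta_\pm,\qquad|\Delta_\pm|\le a(2d^{7/8})^2=4a\,d^{1/4}\,d^{3/2}.$$
Here $|Q(\theta)|\le d^2$, because $Q(\theta)$ is flat and $d^2$ is a scale, and $|L\eta_0|\le d^2$. Since $ad^{1/4}\to0$ by (6), the term $\pm Ld$ dominates, and $Q(\varphi\pm d)$ has sign $\pm\sigma$. These are nonzero elements of $H$ of opposite sign, so by DIVP there is $y\in H$ with
$$\varphi-d<y<\varphi+d,\qquad Q(y)=0 .$$
Then $y\prec1$ and $|y-\theta|\le d+d^2\le2d$.

**Step 3: $y-\theta$ is almost an exceptional element.** *The difference $y-\theta$ is not in $H$, so we replace it by a nearby $\delta\in H$.* Put $v=|u(y)|\in\mathcal V$, which is nonzero because $\theta\notin H$. By (2), $\frac12v\le|y-\theta|\le2v$ and $v\le2|y-\theta|\le4d$. By Lemma 7 choose $\varphi_1$ with $|(\varphi_1-\theta)^{(j)}|\le v^3/(a(r+1))$ for $j\le r$, and let $\delta=y-\varphi_1\in H$. Then: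

* $|\delta-(y-\theta)|\le v^3$, so $v/4\le|\delta|\le3v$. Hence $0\neq\delta\prec1$, and $1/\delta\in A$, as $|1/\delta|\le4/v$. Also $|\delta|\le2d+v^3\le2d+64d^3\le3d<\rho$.
* $v\le4|\delta|$, so by (A2) $|(y-\theta)^{(j)}|\le|\delta^{(j)}|+v^3\le|\delta|^{7/8}+64|\delta|^3\le2|\delta|^{7/8}\le1$ for $j\le r$.
* $|L(\varphi_1-\theta)|\le v^3\le64|\delta|^3\le|\delta|^2$, as $|l_j|\le a$; and $|Q(\theta)|\le|\delta|^2$, since $Q(\theta)$ is flat and $|\delta|^2$ is a scale.

Now apply (5) with $\eta=y-\theta=\delta+(\varphi_1-\theta)$:
$$0=Q(y)=Q(\theta)+L\delta+L(\varphi_1-\theta)+\Delta,\qquad|\Delta|\le4a|\delta|^{7/4}.$$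
Therefore
$$|L\delta|\le4a|\delta|^{7/4}+2|\delta|^2=\bigl(4a|\delta|^{1/4}+2|\delta|^{1/2}\bigr)|\delta|^{3/2}\le|\delta|^{3/2},$$
because $a|\delta|^{1/4}\to0$ by (6). So $\delta$ is exceptional and $|\delta|\le\rho$, contradicting Lemma 10. Hence $\theta\in H$, and $G^{-1}=x+\theta\in H$. This proves Proposition 6, hence the first part of Theorem 2, and hence Theorem 1: the intersection of all maximal Hardy fields has inversion. $\blacksquare$

## The group $D_H$ and the permutations of $\mathcal M$

**Rest of the proof of Theorem 2.** *It remains to check the group axioms and the action.* Let $g,g_1,g_2\in D_H$. Clearly $x\in D_H$.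

**Products.** For $\varphi\in H^{>\mathbb R}$, $g_2\circ\varphi\in H^{>\mathbb R}$, so $g_1\circ g_2\circ\varphi\in H$. To see that $g_1\circ g_2$ is d-algebraic, note that $g_1\circ g_2\in H$ and $g_1^{(k+1)}\circ g_2=(g_1^{(k)}\circ g_2)'/g_2'$, so by induction $\mathbb R\langle x,g_1\rangle\circ g_2\subseteq H$. The subfield of $H$ generated by $\mathbb R\langle x,g_1\rangle\circ g_2$ and $\mathbb R\langle x,g_2\rangle$ is closed under $\partial$, by $(a\circ g_2)'=(a'\circ g_2)g_2'$, and has finite transcendence degree. It contains $g_1\circ g_2$; use (C3).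

**Inverses.** The germ $g^{-1}$ lies in $\mathbb R\langle x,g\rangle\circ g^{-1}$, a Hardy field by (C1), of finite transcendence degree, so it is d-algebraic. For $\varphi\in H^{>\mathbb R}$ we have $g^{-1}\circ\varphi\in H^{>\mathbb R}$ by the first part of the theorem with $u=\varphi$. So $g^{-1}\in D_H$.

Thus $D_H$ is a group, and $\varphi\mapsto g\circ\varphi$ is a bijection of $H^{>\mathbb R}$ with inverse $\varphi\mapsto g^{-1}\circ\varphi$. $\square$

**Proof of Theorem 3.** *Inversion now reverses the direction in (C1).*

**If $g\in\mathrm E^{>\mathbb R}$, then $H\circ g\in\mathcal M$.** Let $H\in\mathcal M$. By Theorem 1, $g^{-1}\in\mathrm E\subseteq H$. So $H\circ g=H\circ(g^{-1})^{-1}\in\mathcal M$ by (C1) applied to $f=g^{-1}$.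

**Converse.** Let $g\in\mathcal C^{<\infty}$, $g>\mathbb R$, with $H\circ g\in\mathcal M$ for all $H\in\mathcal M$. Fix $H$. Since $x\in H\circ g$, there is $a\in H$ with $a\circ g=x$. As $g\to+\infty$ and $a$ has a limit, this limit is $+\infty$, so $a>\mathbb R$ is eventually strictly increasing. From $a(g(t))=t$ we get $g=a^{-1}$. So the compositional inverse of $g$ is $a\in H$. As $H$ was arbitrary, $g^{-1}\in\mathrm E$, and $g=(g^{-1})^{-1}\in\mathrm E$ by Theorem 1.

**Permutation.** For $g\in\mathrm E^{>\mathbb R}$ also $g^{-1}\in\mathrm E^{>\mathbb R}$, so $H\mapsto H\circ g$ and $H\mapsto H\circ g^{-1}$ both map $\mathcal M$ to $\mathcal M$, and they are mutually inverse. If $f$ is hardian, say $f\in H\in\mathcal M$, then $f\circ g\in H\circ g\in\mathcal M$, so $f\circ g$ is hardian. $\blacksquare$
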